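\title{Classically solvable Moufang loops need not be congruence solvable}

\begin{abstract}
We construct a Moufang loop that is classically solvable but not congruence solvable. It is countable, locally finite and $3$-divisible, satisfies $a^4=1$, and is an extension of an elementary abelian $2$-group by an elementary abelian $2$-group. We also show that a commutative normal subgroup $X$ of a Moufang loop induces an abelian congruence exactly when certain alternating biadditive forms on $X$ vanish. A nilpotency property of these forms implies that the two notions of solvability agree for finite Moufang loops, although the length of a congruence solvable series is not bounded in terms of the classical length.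
\end{abstract}

\section{Two notions of solvability}\label{sec:intro}

A \emph{loop} is a set $Q$ with a multiplication and an identity element $1$ such that all translations $L_u\colon z\mapsto uz$ and $R_u\colon z\mapsto zu$ are bijections. We regard it as an algebra $(Q,\cdot,\backslash,/,1)$ with $x\backslash y=L_x^{-1}(y)$ and $x/y=R_y^{-1}(x)$. A \emph{Moufang loop} is a loop satisfying $x(y(xz))=((xy)x)z$. Moufang loops are power-associative, so powers $x^n$ are well defined, and a Moufang loop is \emph{$n$-divisible} if $x\mapsto x^n$ is a bijection. A subloop $X$ is \emph{normal}, written $X\unlhd Q$, if it is the kernel of a loop homomorphism. Its cosets $uX=Xu$ are the classes of the congruence $\gamma_X$ that $X$ \emph{induces}.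

Solvability can be carried over from groups to loops in two ways. The first looks only at the factors of a series. A loop $Q$ is \emph{classically solvable} if there is a series
\[
Q=Q_0\ge Q_1\ge\dots\ge Q_n=1
\]
such that $Q_{i+1}\unlhd Q_i$ and $Q_i/Q_{i+1}$ is a commutative group for every $i$. One may also require every $Q_i$ to be normal in $Q$. Nothing below depends on this choice: our counterexample has a series of the stronger kind, and our theorem on finite loops is proved from a series of the weaker kind.

The second way comes from the commutator theory of congruence modular varieties. A congruence $\alpha$ of $Q$ is \emph{abelian} if $[\alpha,\alpha]=0_Q$, or equivalently if it satisfies the \emph{term condition}: for every loop term $t(x,y_1,\dots,y_n)$, all $a\,\alpha\,b$ and all $c_i\,\alpha\,d_i$,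
\[
t(a,\bar c)=t(a,\bar d)\quad\text{implies}\quad t(b,\bar c)=t(b,\bar d).
\]
We use only the term condition. A loop $Q$ is \emph{congruence solvable} if there is a series $Q=Q_0\ge\dots\ge Q_n=1$ such that, for every $i$, $Q_{i+1}\unlhd Q$ and the normal subloop $Q_i/Q_{i+1}$ of $Q/Q_{i+1}$ induces an abelian congruence of $Q/Q_{i+1}$. We call such a series a \emph{congruence solvable series} of length $n$.

In the term condition for $\gamma_X$ a parameter $c_i=d_i$ may be any element of $Q$, so the condition measures how $X$ lies in $Q$ and not only what $X$ is. It forces $X$ to be a commutative group, but it also forces $x(yq)=(xy)q$ for $x,y\in X$ and \emph{all} $q\in Q$ (Lemma~\ref{lem:test}). In a group the second requirement costs nothing: a commutative normal subgroup of a group induces an abelian congruence (a special case of Theorem~\ref{thm:structure}), and since the derived series of a group consists of normal subgroups, the two notions agree for groups. For loops, congruence solvability implies classical solvability, but the converse fails in general. Moufang loops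 are close to groups, since any two elements generate a group, and it is known that the two notions coincide for Moufang loops of odd order and for $6$-divisible Moufang loops. One would therefore guess a positive answer to the following question, which comes from Dr\'apal and Vojt\v{e}chovsk\'y \cite{DV}.

\medskip
\noindent\textbf{Problem.} Is every classically solvable Moufang loop congruence solvable?
\medskip

The answer is no.

\begin{theorem}\label{thm:main}
Let $R=\mathbb F_2[\theta_1,\theta_2,\dots]/(\theta_1^2,\theta_2^2,\dots)$, let $V\subset R$ be the $\mathbb F_2$-span of the $\theta_i$, let $A=M_3(R)$ and $[x,y]=xy+yx$. On $Q=A\times V$ put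
\[
(x,c)(y,d)=\bigl(x+y+cy^2+d[x,y]+cd[x,y^2],\;c+d\bigr).
\]
Then $Q$ is a Moufang loop. It is classically solvable of length $2$: the subloop $X=A\times 0$ is normal, and $X$ and $Q/X$ are elementary abelian $2$-groups. It is not congruence solvable. Moreover, $Q$ is countable and locally finite, satisfies $a^4=1$, and is $3$-divisible.
\end{theorem}

The next two theorems describe the obstruction and the range in which the guess is correct.

\begin{theorem}\label{thm:structure}
Let $X$ be a normal subloop of a Moufang loop $Q$, and suppose that $X$ is a commutative group. Then $\gamma_X$ is abelian if and only if $x(yb)=(xy)b$ for all $x,y\in X$ and $b\in Q$. In general, the smallest $B\unlhd Q$ with $B\le X$ such that $X/B$ induces an abelian congruence of $Q/B$ is the subgroup generated by all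
\[
\beta_b(x,y)=\bigl((x(yb))b^{-1}\bigr)(xy)^{-1}\qquad(x,y\in X,\ b\in Q),
\]
and each $\beta_b$ is biadditive and alternating on $X$.
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $Q$ be a Moufang loop with a series $Q=Q_0\ge\dots\ge Q_n=1$ such that $Q_i\unlhd Q$, the factors $Q_i/Q_{i+1}$ are commutative groups, and for each $i$ the group $Q_i/Q_{i+1}$ is finitely generated or $Q/Q_i$ is finite. Then $Q$ is congruence solvable. Every finite classically solvable Moufang loop is congruence solvable.
\end{theorem}

\begin{corollary}\label{cor:long}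
There are finite Moufang $2$-loops $Q$, each with a normal subloop $X$ such that $X$ and $Q/X$ are commutative groups, whose shortest congruence solvable series are arbitrarily long.
\end{corollary}

Thus the two notions agree for finite Moufang loops, but the congruence length is not bounded by any function of the classical length, and the notions differ already for $3$-divisible Moufang loops.

One mechanism lies behind all four statements. If the forms $\beta_b$ do not vanish on $X$, Theorem~\ref{thm:structure} tells us to refine the series by the subgroup $X_1$ generated by their values, then to repeat this with $X_1$, and so on; the question is whether the chain $X\ge X_1\ge X_2\ge\cdots$ reaches $1$. For a single $b$ the forms are nilpotent: any product of three operators $\beta_b(x,\cdot)$ is zero. Each coset $Xb$ thus contributes an ideal of cube zero in a ring of endomorphisms of $X$. A sum of finitely many such ideals is nilpotent, and this gives Theorem~\ref{thm:positive}. A sum of infinitely many need not be: the ideal of $R$ generated by all $\theta_i$ is a sum of ideals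 $\theta_iR$ of square zero and is not nilpotent. The loop of Theorem~\ref{thm:main} realizes this ideal, with forms $\beta_{(w,d)}(x,y)=d[x,y]$.

Section~\ref{sec:small} recalls the facts on Moufang loops that we use and treats a loop of order $16$ by hand. Section~\ref{sec:example} proves Theorem~\ref{thm:main} and uses nothing from the later sections. Sections~\ref{sec:forms} and~\ref{sec:nil} prove the other results.

\section{A necessary condition and a loop of order 16}\label{sec:small}

Maps are composed from right to left, so $L_xL_y(z)=x(yz)$. The \emph{multiplication group} of a loop is $\operatorname{Mlt}(Q)=\langle L_u,R_u:u\in Q\rangle$, and the elements of $\operatorname{Mlt}(Q)$ that fix $1$ are the \emph{inner mappings}. We use the following standard facts \cite{Bruck,Pfl}. A subloop is normal if and only if it is invariant under all inner mappings. A Moufang loop is \emph{diassociative} (any two elements generate a group, so $xyx$ needs no parentheses), has the \emph{inverse property} $L_x^{-1}=L_{x^{-1}}$, $R_x^{-1}=R_{x^{-1}}$, and satisfies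
\[
\text{(M1)}\quad x(y(xz))=(xyx)z,\qquad\qquad \text{(M2)}\quad ((zx)y)x=z(xyx).
\]
Homomorphic images of Moufang loops are Moufang.

To show that a congruence is not abelian, one well-chosen term suffices.

\begin{lemma}\label{lem:test}
Let $Z\le Y$ be normal subloops of a loop $Q$ such that $Y/Z$ induces an abelian congruence of $Q/Z$. Then for all $x,y\in Y$ and $q\in Q$,
\[
x(yq)\equiv(xy)q\quad\text{and}\quad xy\equiv yx\pmod{\gamma_Z}.
\]
In particular $Y/Z$ is a commutative group, and every congruence solvable loop is classically solvable.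
\end{lemma}

\begin{proof}
Passing to $Q/Z$ we may assume $Z=1$. Let $t(x,y,q)=(x(yq))/((xy)q)$. Then $t(1,y,q)=1=t(1,1,q)$. Since $1\,\gamma_Y\,x$, $y\,\gamma_Y\,1$ and $q\,\gamma_Y\,q$, the term condition allows us to replace the first argument by $x$, so $t(x,y,q)=t(x,1,q)=1$. For $s(x,y)=(xy)/(yx)$ we have $s(1,y)=1=s(1,1)$, hence $s(x,y)=s(x,1)=1$. Taking $q\in Y$ gives associativity of $Y$.
\end{proof}

\begin{example}\label{ex:16}
For $a,b\in\mathbb F_2^3$ let $\sigma(a,b)=a_1b_2b_3+a_2b_1b_3+a_3b_1b_2$, and on $H=\mathbb F_2^3\times\mathbb F_2$ put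
\[
(a,t)(b,t')=(a+b,\;t+t'+\sigma(a,b)).
\]
This is a loop with identity $(0,0)$. For elements with first components $a,b,c$, the two bracketings of their product differ in the last coordinate by
\[
\sigma(a,b)+\sigma(a+b,c)+\sigma(b,c)+\sigma(a,b+c)=\sigma(a,b)+\sigma(a,c)+\sigma(a,b+c),
\]
because $\sigma$ is linear in its first argument. In the second argument $\sigma$ is quadratic, and the right side equals $a_1(b_2c_3+b_3c_2)+a_2(b_1c_3+b_3c_1)+a_3(b_1c_2+b_2c_1)=\det(a,b,c)$. The Moufang identity follows. If $x,y,z$ have first components $a,b,c$, then passing from $x(y(xz))$ to $(xy)(xz)$ changes the last coordinate by $\det(a,b,a+c)$, passing from $(xy)(xz)$ to $((xy)x)z$ changes it by $\det(a+b,a,c)$, and both determinants equal $\det(a,b,c)$.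

Let $X=\{(a,t):a_3=0\}$, the kernel of the homomorphism $(a,t)\mapsto a_3$. As $\sigma(a,b)=0$ when $a_3=b_3=0$, $X$ is an elementary abelian group of order $8$. For $x,y,q$ with first components the three unit vectors, the determinant is $1$, so $x(yq)\ne(xy)q$ and $\gamma_X$ is not abelian by Lemma~\ref{lem:test}. The classical series $H>X>1$ is not a congruence solvable series. The defect is repaired at once, however: all values of the forms of Theorem~\ref{thm:structure} lie in $Z=0\times\mathbb F_2$, the forms vanish on $Z$, and $H>X>Z>1$ is a congruence solvable series.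
\end{example}

Two features of $H$ carry over. With $q$ as above, left multiplication by $q$ twists $X$ by the quadratic map $b\mapsto b_1b_2$, and the failure of $x(yq)=(xy)q$ is the polar form $a_1b_2+a_2b_1$ of that map. In an associative ring of characteristic $2$, squaring is a quadratic map with polar form $(x+y)^2+x^2+y^2=[x,y]$. Indeed, $H$ embeds in the loop of Theorem~\ref{thm:main} by $(a,t)\mapsto(a_1e_{12}+a_2e_{23}+t\theta_1e_{13},\,a_3\theta_1)$, where $e_{jk}$ are the matrix units: the terms $cy^2$ and $d[x,y]$ become $a_3b_1b_2\,\theta_1e_{13}$ and $b_3(a_1b_2+a_2b_1)\,\theta_1e_{13}$, and $cd=0$. In $H$ the repair stops after one step for two reasons: $e_{13}$ commutes with $e_{12}$ and $e_{23}$, and $\theta_1^2=0$. Full matrices remove the first reason and infinitely many $\theta_i$ remove the second.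

\section{The counterexample}\label{sec:example}

Let $R,V,A,Q$ be as in Theorem~\ref{thm:main}. The ring $R$ is commutative of characteristic $2$ and central in $A$; the products $\theta_S=\prod_{l\in S}\theta_l$ over finite sets $S$ of indices form an $\mathbb F_2$-basis of $R$; and $v^2=0$ for all $v\in V$, since squaring is additive on $R$. The bracket is symmetric and alternating. With $\operatorname{ad}_x=[x,\cdot\,]$ we have
\begin{equation}\label{eq:ad}
\operatorname{ad}_{[x,y]}=\operatorname{ad}_x\operatorname{ad}_y+\operatorname{ad}_y\operatorname{ad}_x,\qquad \operatorname{ad}_{x^2}=\operatorname{ad}_x^2 .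
\end{equation}
The first identity is the Jacobi identity, and the second is $[x,[x,y]]=x^2y+2xyx+yx^2=[x^2,y]$.

\subsection*{Twisted sums}
For $c,e\in V$ and $x,y\in A$ put
\[
f_c(x)=x+cx^2,\qquad x\circ_ey=x+y+e[x,y].
\]
Since $d[x,y+cy^2]=d[x,y]+cd[x,y^2]$, the product of $Q$ is
\begin{equation}\label{eq:prod}
(x,c)(y,d)=(x\circ_df_c(y),\;c+d).
\end{equation}

\begin{lemma}\label{lem:twist}
Let $c,d,e\in V$ and $x,y\in A$.
\begin{enumerate}
\item[(a)] $f_cf_d=f_{c+d}$; in particular $f_c^2=\mathrm{id}$.
\item[(b)] $(A,\circ_e)$ is a commutative group of exponent $2$ with identity $0$.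
\item[(c)] $f_c(x\circ_ey)=f_c(x)\circ_{c+e}f_c(y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $f_cf_d(x)=x+dx^2+c(x^2+2dx^3+d^2x^4)=x+(c+d)x^2$.

(b) The operation is commutative, $x\circ_e0=x$ and $x\circ_ex=0$. Since $e^2=0$,
\[
(x\circ_ey)\circ_ez=x+y+z+e([x,y]+[x,z]+[y,z]).
\]
This is symmetric in $x,y,z$, so $(x\circ_ey)\circ_ez=(y\circ_ez)\circ_ex=x\circ_e(y\circ_ez)$.

(c) Since $e^2=0$, the square of $x+y+e[x,y]$ is $x^2+y^2+[x,y]+e[x+y,[x,y]]$. So the left side is
\[
x+y+e[x,y]+c(x^2+y^2+[x,y])+ce[x+y,[x,y]].
\]
Since $c^2=0$ and $(c+e)c=ce$, the right side is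
\[
x+y+cx^2+cy^2+(c+e)[x,y]+ce([x^2,y]+[x,y^2]).
\]
The two agree because $[x+y,[x,y]]=[x,[x,y]]+[y,[y,x]]=[x^2,y]+[y^2,x]$ by \eqref{eq:ad}.
\end{proof}

Part (c) is the reason for the construction: the maps $f_c$ permute the group structures $\circ_e$ on $A$ as $V$ permutes itself by translation.

\subsection*{The Moufang identity}
The pair $(0,0)$ is a two-sided identity for \eqref{eq:prod}. In an equation $(x,c)(y,d)=(w,h)$, suppose $(w,h)$ and one factor are given. Then $c+d=h$ determines both $c$ and $d$, and $x\circ_df_c(y)=w$ has a unique solution for $x$ or for $y$, because $\circ_d$ is a group operation and $f_c$ is a bijection. So $Q$ is a loop.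

\begin{proposition}\label{prop:moufang}
$Q$ is a Moufang loop.
\end{proposition}

\begin{proof}
Let $a=(x,c)$, $b=(y,d)$, $w=(z,s)$. Put $\tilde y=f_c(y)$, $\tilde z=f_d(z)$, $g=c+d$, $h=s+g$, and
\[
q=\tilde y+g\,(x^2+[x,\tilde y]).
\]
We show that $a(b(aw))$ and $((ab)a)w$ both equal $(q\circ_s\tilde z,\,d+s)$.

\emph{The right side.} We have $ab=(p,g)$ with $p=x+\tilde y+d[x,\tilde y]$, so $(ab)a=(p\circ_cf_g(x),d)$. Here $p+f_g(x)=\tilde y+d[x,\tilde y]+gx^2$. Using $cg=cd$, $cgd=0$, $[x,x]=[x,x^2]=0$ and \eqref{eq:ad},
\[
c[p,x+gx^2]=c[\tilde y,x]+cd[[x,\tilde y],x]+cd[\tilde y,x^2]=c[x,\tilde y].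
\]
Hence $(ab)a=(q,d)$ and $((ab)a)w=(q\circ_s\tilde z,\,d+s)$.

\emph{The left side.} Applying \eqref{eq:prod} three times, $a(b(aw))$ has second component $d+s$ and first component
\[
x\circ_hf_c\bigl(y\circ_{c+s}f_d(x\circ_sf_c(z))\bigr)=x\circ_h\bigl(\tilde y\circ_sf_g(x\circ_sf_c(z))\bigr)=x\circ_h\bigl(\tilde y\circ_s(f_g(x)\circ_h\tilde z)\bigr),
\]
by Lemma~\ref{lem:twist}(c),(a). The map $v\mapsto r\circ_ev=r+(1+e\operatorname{ad}_r)v$ is affine over $R$. So the last expression and $q\circ_s\tilde z$ are affine functions of $\tilde z$, and it suffices to compare their linear parts and their values at $\tilde z=0$. Put $\tau=sg$. Then $h^2=0$, $hs=hg=\tau$ and $\tau s=\tau h=\tau^2=0$.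

For the linear parts let $D=\operatorname{ad}_x$ and $F=\operatorname{ad}_{\tilde y}$. By \eqref{eq:ad}, $h\operatorname{ad}_{f_g(x)}=hD+\tau D^2$, and
\begin{align*}
(1+hD)(1+sF)(1+hD+\tau D^2)&=(1+hD+sF+\tau DF)(1+hD+\tau D^2)\\
&=1+sF+\tau(DF+FD+D^2)\\
&=1+s\operatorname{ad}_{\tilde y}+sg\operatorname{ad}_{[x,\tilde y]+x^2}=1+s\operatorname{ad}_q .
\end{align*}
For the values at $0$ let $m=\tilde y\circ_sf_g(x)=\tilde y+x+gx^2+s[x,\tilde y]+\tau[x^2,\tilde y]$. Then $h[x,m]=h[x,\tilde y]+\tau[x,[x,\tilde y]]=h[x,\tilde y]+\tau[x^2,\tilde y]$, so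
\[
x\circ_hm=x+m+h[x,m]=\tilde y+gx^2+(s+h)[x,\tilde y]=q.\qedhere
\]
\end{proof}

So far we have used only that $A$ is an associative algebra over a commutative ring of characteristic $2$ and that $V$ is an additive group of scalars of square zero. The choice of $R$ and of $3\times3$ matrices enters now.

\subsection*{Series in $Q$ and in its finite subloops}
The map $(x,c)\mapsto c$ is a homomorphism of $Q$ onto the group $V$. Its kernel is $X=A\times0$, and $(x,0)(y,0)=(x+y,0)$. So $X$ and $Q/X$ are elementary abelian $2$-groups.

For $n\ge1$ let $R_n$, $V_n$, $A_n=M_3(R_n)$ and $Q^{(n)}=A_n\times V_n$ be obtained by using only $\theta_1,\dots,\theta_n$. As $\dim R_n=2^n$, the set $Q^{(n)}$ has $2^{9\cdot2^n+n}$ elements; it is finite and closed under the product, hence a subloop. Write $Q^{(\infty)}=Q$, $A_\infty=A$, $V_\infty=V$.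

\begin{proposition}\label{prop:lower}
Let $1\le n\le\infty$ and let $Q^{(n)}=Q_0\ge Q_1\ge\cdots$ be normal subloops of $Q^{(n)}$ such that $Q_i/Q_{i+1}$ induces an abelian congruence of $Q^{(n)}/Q_{i+1}$. Then $Q_i\ne1$ whenever $2^i-1\le n$.
\end{proposition}

\begin{proof}
Let $x,y\in A_n$ and $b=(w,d)\in Q^{(n)}$. By \eqref{eq:prod} and Lemma~\ref{lem:twist}(b),
\begin{equation}\label{eq:formQ}
(x,0)\bigl((y,0)\,b\bigr)=(x\circ_dy\circ_dw,\,d)=(x+y+d[x,y],0)\,b,
\end{equation}
while $\bigl((x,0)(y,0)\bigr)b=(x+y,0)\,b$. Let $W_i=\{x\in A_n:(x,0)\in Q_i\}$. If $x,y\in W_i$, then by Lemma~\ref{lem:test} the two products are congruent modulo $Q_{i+1}$. Canceling $b$ and then $(x+y,0)$ in $Q^{(n)}/Q_{i+1}$ gives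
\begin{equation}\label{eq:step}
x,y\in W_i,\ d\in V_n\quad\Longrightarrow\quad d[x,y]\in W_{i+1}.
\end{equation}
We claim that $\theta_Se_{jk}\in W_i$ for every set $S$ of $2^i-1$ of the available indices and all $j\ne k$ in $\{1,2,3\}$. For $i=0$ this says $e_{jk}\in A_n=W_0$. Given $S$ with $|S|=2^{i+1}-1$, write $S=S'\sqcup S''\sqcup\{l\}$ with $|S'|=|S''|=2^i-1$, and let $h$ be the element of $\{1,2,3\}$ other than $j,k$. By induction $\theta_{S'}e_{jh}$ and $\theta_{S''}e_{hk}$ lie in $W_i$. Since $j\ne k$, we have $[e_{jh},e_{hk}]=e_{jk}$, so \eqref{eq:step} gives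
\[
\theta_Se_{jk}=\theta_l\,[\theta_{S'}e_{jh},\theta_{S''}e_{hk}]\in W_{i+1}.
\]
If $2^i-1\le n$, such a set $S$ exists, and $\theta_Se_{jk}\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The loop $Q$ is Moufang by Proposition~\ref{prop:moufang}, and $Q>X>1$ is a classical series. By Proposition~\ref{prop:lower} with $n=\infty$, no series as in the definition of congruence solvability reaches $1$. Next, $(x,c)^2=(x\circ_cf_c(x),0)=(cx^2,0)$, because $[x,x+cx^2]=0$; as $X$ has exponent $2$, $a^4=1$ for all $a\in Q$. So $a^3=a^{-1}$ and cubing is a bijection. Finally $Q$ is the union of the ascending chain of finite subloops $Q^{(n)}$, so it is countable and every finitely generated subloop is finite.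
\end{proof}

\section{The forms $\beta_b$}\label{sec:forms}

To prove that a congruence \emph{is} abelian we must control all terms. The way to do so is to define on each class an operation $p(a,b,c)$, to be read as $a-b+c$, that commutes with the loop operations. A suitable normal subgroup of $\operatorname{Mlt}(Q)$ provides it. Recall that a permutation group on a set $C$ is \emph{regular} if for all $r,s\in C$ exactly one of its elements maps $s$ to $r$.

\begin{lemma}\label{lem:regular}
Let $Q$ be a loop, $X\unlhd Q$ and $\gamma=\gamma_X$. Let $N\unlhd\operatorname{Mlt}(Q)$ map every $\gamma$-class to itself and contain all $L_uL_v^{-1}$ and $R_uR_v^{-1}$ with $u\,\gamma\,v$. If $N|_X$ is regular and abelian, then $\gamma$ is abelian.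
\end{lemma}

\begin{proof}
For a class $C=Xu=R_u(X)$, normality of $N$ gives $N|_C=R_u\,N|_X\,R_u^{-1}$, which is regular and abelian. For $r,s\in C$ let $\delta(r,s)$ be the element of $N|_C$ that maps $s$ to $r$; then $\delta(r,s)\delta(s,t)=\delta(r,t)$. For $a,b,c\in C$ put $p(a,b,c)=\delta(a,b)(c)$, so that
\begin{equation}\label{eq:delta}
\delta(p(a,b,c),c)=\delta(a,b),\qquad p(a,a,c)=c,\qquad p(a,b,b)=a .
\end{equation}
An element $g\in\operatorname{Mlt}(Q)$ permutes the classes, and $g\,\delta(a,b)\,g^{-1}\in N|_{g(C)}$ maps $g(b)$ to $g(a)$. Hence $g(p(a,b,c))=p(g(a),g(b),g(c))$.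

Let $a,b,c\in C$ and $a',b',c'\in C'$, put $P=p(a,b,c)$, $P'=p(a',b',c')$, and let $D$ be the class $CC'$. We claim that $PP'=p(aa',bb',cc')$. For $x\in C$ the element $R_{P'}R_{c'}^{-1}\in N$ maps $xc'$ to $xP'$, so $\delta(xP',xc')$ does not depend on $x$. With $g=L_b$ we have $bP'=p(ba',bb',bc')$, and \eqref{eq:delta} gives
\[
\delta(PP',Pc')=\delta(bP',bc')=\delta(ba',bb').
\]
With $g=R_{c'}$ we have $Pc'=p(ac',bc',cc')$, and $L_aL_b^{-1}\in N$ maps $bc'$ to $ac'$ and $ba'$ to $aa'$, so
\[
\delta(Pc',cc')=\delta(ac',bc')=\delta(aa',ba').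
\]
Multiplying, and using that $N|_D$ is abelian, $\delta(PP',cc')=\delta(aa',ba')\delta(ba',bb')=\delta(aa',bb')$, which is the claim.

The claim gives $P\cdot p(a\backslash a',b\backslash b',c\backslash c')=P'$ and $p(a/a',b/b',c/c')\cdot P'=P$, so $p$ commutes with both divisions; also $p(1,1,1)=1$. By induction $p$ commutes with every term. Now let $a\,\gamma\,b$, $c_i\,\gamma\,d_i$ and $t(a,\bar c)=t(a,\bar d)$. Writing $b=p(a,a,b)$ and $c_i=p(c_i,d_i,d_i)$, we get
\[
t(b,\bar c)=p\bigl(t(a,\bar c),t(a,\bar d),t(b,\bar d)\bigr)=t(b,\bar d).\qedhere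
\]
\end{proof}

For the rest of this section $Q$ is a Moufang loop, $Y\unlhd Q$ and $\gamma=\gamma_Y$. For Theorem~\ref{thm:structure} one takes $Y$ to be a commutative group. We allow arbitrary $Y$ because a classical series of a finite loop is not assumed to consist of normal subloops of $Q$, and the general case will produce a series that does.

\subsection*{The group $N$}
Let
\[
\mathcal L=\{L_uL_v^{-1}:u\,\gamma\,v\},\qquad\mathcal R=\{R_uR_v^{-1}:u\,\gamma\,v\},\qquad N=\langle\mathcal L\cup\mathcal R\rangle .
\]
Both $\mathcal L$ and $\mathcal R$ are closed under inverses. For $b\in Q$ let $\Lambda_b=\langle L_uL_v^{-1}:u,v\in Yb\rangle$, which depends only on the coset $Yb$. Then $\Lambda_1=\langle L_y:y\in Y\rangle$, and we put $\Gamma=\langle R_y:y\in Y\rangle$. In a group every left translation commutes with every right translation. The Moufang identities leave us the following substitute.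

\begin{lemma}\label{lem:N}
The group $N$ is normal in $\operatorname{Mlt}(Q)$ and maps every $\gamma$-class to itself. The set $\mathcal R$ normalizes every $\Lambda_b$, and $\mathcal L$ normalizes $\Gamma$.
\end{lemma}

\begin{proof}
The triples $(g_1,g_2,g)$ of elements of $\operatorname{Mlt}(Q)$ with $g(uv)=g_1(u)g_2(v)$ for all $u,v$ form a group under componentwise composition. By (M1) and (M2), $x(uv)=(xux)(x^{-1}v)$ and $(uv)x=(ux^{-1})(xvx)$, so this group contains
\begin{equation}\label{eq:triples}
(L_xR_x,\;L_x^{-1},\;L_x)\qquad\text{and}\qquad(R_x^{-1},\;L_xR_x,\;R_x).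
\end{equation}
Hence every $g\in\operatorname{Mlt}(Q)$ is the third component of a triple. For a triple we have $gL_u=L_{g_1(u)}g_2$ and $gR_u=R_{g_2(u)}g_1$, and therefore
\begin{equation}\label{eq:conj}
gL_uL_v^{-1}g^{-1}=L_{g_1(u)}L_{g_1(v)}^{-1},\qquad gR_uR_v^{-1}g^{-1}=R_{g_2(u)}R_{g_2(v)}^{-1}.
\end{equation}
Since $g_1$ and $g_2$ permute the $\gamma$-classes, $\mathcal L$ and $\mathcal R$ are closed under conjugation, and $N$ is normal. The generators of $N$ induce the identity on $Q/Y$, so $N$ maps each class to itself.

For $g=R_uR_v^{-1}\in\mathcal R$, \eqref{eq:triples} gives a triple with $g_1=R_u^{-1}R_v$, which induces the identity on $Q/Y$ and so maps $Yb$ to itself. By \eqref{eq:conj}, $g\Lambda_bg^{-1}\subseteq\Lambda_b$, and the same holds for $g^{-1}\in\mathcal R$. For $g=L_uL_v^{-1}\in\mathcal L$ there is a triple with $g_2=L_u^{-1}L_v$, which maps $Y$ to itself; as $\Gamma=\langle R_uR_v^{-1}:u,v\in Y\rangle$, the second formula in \eqref{eq:conj} shows that $g$ normalizes $\Gamma$.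
\end{proof}

\subsection*{The affine action on $Y/Y'$}
For a group $G$ let $G'$ be its commutator subgroup.

\begin{lemma}\label{lem:derived}
There is a smallest normal subloop $Y'$ of $Y$ such that $Y/Y'$ is a commutative group. Its cosets in $Y$ are the orbits of $\Lambda_1'$ on $Y$, and also the orbits of $\Gamma'$ on $Y$. The group $N$ permutes these cosets.
\end{lemma}

\begin{proof}
Let $\sim$ be the relation on $Y$ whose classes are the orbits of $\Lambda_1'$. For $y\in Y$, both $L_y\in\Lambda_1$ and $R_y\in\mathcal R$ normalize $\Lambda_1'$, so $\sim$ is preserved by all $L_y^{\pm1}$ and $R_y^{\pm1}$. Such a relation is a congruence of $Y$. It respects products; and if $x\sim x'$ and $z=x\backslash y$, then $x'z\sim xz=y$, hence $z\sim x'\backslash y$, and the same argument on the other side treats $/$. In the quotient, left translations commute: $x(yz)=y(xz)$. With $z=1$ this is commutativity, and then $x(yz)=x(zy)=z(xy)=(xy)z$. So the class $Y'$ of $1$ is normal in $Y$ and $Y/Y'$ is a commutative group. If $Z\unlhd Y$ and $Y/Z$ is a commutative group, then $\Lambda_1$ acts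 on $Y/Z$ by commuting translations, so $\Lambda_1'$ acts trivially and $Y'\le Z$. The mirror argument shows that the orbit of $1$ under $\Gamma'$ has the same minimal property, so it is $Y'$ and the orbits of $\Gamma'$ are the cosets of $Y'$. By Lemma~\ref{lem:N}, $\mathcal R$ permutes the orbits of $\Lambda_1'$ and $\mathcal L$ permutes the orbits of $\Gamma'$.
\end{proof}

Let $X=Y/Y'$, written additively; $X=Y$ when $Y$ is a commutative group. A bar denotes the image in $X$ of an element of $Y$, and the permutation of $X$ induced by an element of $N$. Put $E=\overline N$, and let $T=\{t_x:x\in X\}$ be the group of translations $t_x\colon y\mapsto x+y$. Then $\overline{\Lambda_1}=\overline\Gamma=T$, and Lemma~\ref{lem:N} shows that $\overline{\mathcal R}$ and $\overline{\mathcal L}$ normalize $T$. So $T\unlhd E$.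

It follows that $E$ consists of affine maps. For $h\in E$ put $\pi(h)=t_{h(0)}^{-1}h$. This map fixes $0$ and normalizes $T$, so $\pi(h)t_x\pi(h)^{-1}$ is the translation that maps $0$ to $\pi(h)x$. Hence $\pi(h)(x+y)=\pi(h)x+\pi(h)y$ and $ht_xh^{-1}=t_{\pi(h)x}$. Thus $\pi\colon E\to\operatorname{Aut}(X)$ is a homomorphism, and
\begin{equation}\label{eq:comm}
t_x\,h\,t_x^{-1}h^{-1}=t_{(1-\pi(h))x}\qquad(x\in X,\ h\in E).
\end{equation}
It is essential to use $N$ here and not the inner mappings, which need not be additive on $X$. In the loop of Theorem~\ref{thm:main}, $u=(0,c)$ satisfies $u(y,0)=(f_c(y),0)u$, so the inner mapping $R_u^{-1}L_u$ acts on $A\times0$ as $f_c$.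

\subsection*{The forms}
The generators of $N$ are encoded by one binary operation for each $b\in Q$. Put $x\circ_by=(xb)(b^{-1}y)$. By (M2) and diassociativity, $((xb)(b^{-1}y))b=x(b(b^{-1}y)b)=x(yb)$ for all $x,y\in Q$, so
\begin{equation}\label{eq:circ}
x\circ_by=(x(yb))b^{-1},\qquad L_{xb}L_b^{-1}=R_b^{-1}L_xR_b .
\end{equation}
Let $x,y\in Y$. The map $y\mapsto x\circ_by$ is $L_{xb}L_b^{-1}$, and the map $x\mapsto x\circ_by$ is $R_{b^{-1}y}R_{b^{-1}}^{-1}$. As $b,x,y$ vary, these are all elements of $\mathcal L$ and of $\mathcal R$ respectively. Both lie in $N$, so by Lemma~\ref{lem:derived} the element $\overline{x\circ_by}$ depends only on $\bar x$ and $\bar y$, and $\circ_b$ induces an operation on $X$. For $x,y\in X$ let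
\[
\lambda_{b,x}(y)=\rho_{b,y}(x)=x\circ_by,\qquad\beta_b(x,y)=\beta_{b,x}(y)=x\circ_by-x-y .
\]
Then $\overline{\mathcal L}=\{\lambda_{b,x}\}$ and $\overline{\mathcal R}=\{\rho_{b,y}\}$. When $Y=X$ is a commutative group, \eqref{eq:circ} shows that $\beta_b$ is the form in Theorem~\ref{thm:structure}; in the loop of Theorem~\ref{thm:main}, \eqref{eq:formQ} shows that $\beta_{(w,d)}(x,y)=d[x,y]$ on $A\times0$. Let $K=\pi(E)$ and $K_b=\pi(\overline{\Lambda_b})$.

\begin{lemma}\label{lem:forms}
Each $\beta_b$ is biadditive and alternating, and $\pi(\lambda_{b,x})=1+\beta_{b,x}$. The set $C=\{1+\beta_{b,x}:b\in Q,\ x\in X\}$ is closed under inverses and generates $K$. The group $K_b=\langle1+\beta_{b,x}:x\in X\rangle$ depends only on $Yb$, it is normal in $K$, and $K_1=1$.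
\end{lemma}

\begin{proof}
By the inverse property $x\circ_b1=x$ and $1\circ_by=y$ in $Y$, so $\lambda_{b,x}(0)=x$ and $\rho_{b,y}(0)=y$. Hence $\pi(\lambda_{b,x})y=y+\beta_b(x,y)$ and $\pi(\rho_{b,y})x=x+\beta_b(x,y)$. These maps are additive, so $\beta_b$ is additive in each argument. By diassociativity $(xb)(b^{-1}x)=x^2$, so $\beta_b(x,x)=0$. Therefore $\beta_b(x,y)=-\beta_b(y,x)=\beta_b(-y,x)$ and $\pi(\rho_{b,y})=1+\beta_{b,-y}$. We obtain $\pi(\overline{\mathcal L})=\pi(\overline{\mathcal R})=C$, which is closed under inverses because $\mathcal L$ is, and generates $K$. Since $L_uL_v^{-1}=(L_uL_b^{-1})(L_vL_b^{-1})^{-1}$, the group $\overline{\Lambda_b}$ is generated by the $\lambda_{b,x}$, which gives the generators of $K_b$. As $\mathcal R$ normalizes $\Lambda_b$, the generating set $C=\pi(\overline{\mathcal R})$ of $K$ normalizes $K_b$. Finally $K_1=\pi(T)=1$.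
\end{proof}

Let $\overline B\le X$ be the subgroup generated by all values $\beta_b(x,y)$, and let $B(Y)$ be its preimage in $Y$. The difficulty is to show that $B(Y)$ is normal in $Q$, since inner mappings need not respect the addition of $X$. We overcome it by describing $B(Y)$ in terms of $N$ alone.

\begin{proposition}\label{prop:B}
The subloop $B=B(Y)$ is normal in $Q$, and it is the smallest normal subloop of $Q$ contained in $Y$ such that $Y/B$ induces an abelian congruence of $Q/B$.
\end{proposition}

\begin{proof}
Every $c\in C$ satisfies $(c-1)X\subseteq\overline B$, so $c$, and hence all of $K=\langle C\rangle$, maps each coset of $\overline B$ to itself. Thus each $h=t_{h(0)}\pi(h)\in E$ acts on $X/\overline B$ as a translation, $E'$ acts trivially on $X/\overline B$, and the orbit of $0$ under $E'$ lies in $\overline B$. Conversely, \eqref{eq:comm} with $h=\lambda_{b,x}$ shows that $t_{-\beta_b(x,y)}\in E'$, so $t_w\in E'$ for all $w\in\overline B$. Hence $\overline B$ is the orbit of $0$ under $E'=\overline{N'}$. The orbit of $1$ under $N'$ is a union of orbits of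 $\Lambda_1'$, that is, of cosets of $Y'$, and its image in $X$ is $\overline B$; so this orbit is $B$. Since $N'\unlhd\operatorname{Mlt}(Q)$, an inner mapping $\varphi$ satisfies $\varphi(B)=\varphi N'(1)=N'\varphi(1)=B$. So $B\unlhd Q$.

Let $N^*$ be the group $N$ formed for the Moufang loop $Q/B$ and its normal subloop $Y/B\cong X/\overline B$. The generators of $N^*$ are induced by those of $N$, so they act on $Y/B$ as translations, and every translation occurs. Thus $N^*|_{Y/B}$ is regular and abelian, and Lemmas~\ref{lem:N} and~\ref{lem:regular} show that $Y/B$ induces an abelian congruence of $Q/B$.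

Let $Z\unlhd Q$, $Z\le Y$, be such that $Y/Z$ induces an abelian congruence of $Q/Z$. By Lemma~\ref{lem:test}, $Y/Z$ is a commutative group, so $Y'\le Z$, and $x(yb)\equiv(xy)b$ modulo $Z$ for $x,y\in Y$. Multiplying by $b^{-1}$ and using \eqref{eq:circ}, $x\circ_by\equiv xy$, so $\beta_b(\bar x,\bar y)\in Z/Y'$. Hence $B\le Z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Take $Y=X$, so that $Y'=1$. The forms are biadditive and alternating by Lemma~\ref{lem:forms}, and Proposition~\ref{prop:B} identifies the smallest $B$. By minimality, $\gamma_X$ is abelian if and only if $B=1$, that is, $(x(yb))b^{-1}=xy$ for all $x,y\in X$ and $b\in Q$, which is $x(yb)=(xy)b$.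
\end{proof}

\section{Nilpotency and the finite case}\label{sec:nil}

We keep the notation of Section~\ref{sec:forms}. The identity (M1) has one more consequence for each single form.

\begin{lemma}\label{lem:cube}
$\beta_{b,x}\,\beta_{b,y}\,\beta_{b,z}=0$ for all $b\in Q$ and $x,y,z\in X$.
\end{lemma}

\begin{proof}
Fix $b$, write $\lambda_x=\lambda_{b,x}$, $\beta_x=\beta_{b,x}$, and let $G=\overline{\Lambda_b}=\langle\lambda_x:x\in X\rangle$. First we show that $G$ is nilpotent of class at most $2$. By (M1), $L_uL_vL_u=L_{uvu}$ for $u,v\in Y$. Conjugating by $R_b$ and using \eqref{eq:circ} we get $\lambda_x\lambda_y\lambda_x=\lambda_{2x+y}$ for $x,y\in X$. Applying this twice,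
\[
\lambda_x\lambda_y\lambda_z\lambda_y\lambda_x=\lambda_{2x+2y+z}=\lambda_y\lambda_x\lambda_z\lambda_x\lambda_y .
\]
With $\mu=\lambda_x\lambda_y$ and $\nu=\lambda_y\lambda_x$ this reads $\nu^{-1}\mu\,\lambda_z=\lambda_z\,\mu\nu^{-1}$. For $z=0$ we have $\lambda_0=\mathrm{id}$, so $\nu^{-1}\mu=\mu\nu^{-1}$. Hence $\nu^{-1}\mu=\lambda_x^{-1}\lambda_y^{-1}\lambda_x\lambda_y$ commutes with every $\lambda_z$. The generators of $G$ commute modulo the center, so every commutator of elements of $G$ is central in $G$.

Now we use \eqref{eq:comm} three times. Let $v\in X$. The translation $t_v$ is induced by a right translation by an element of $Y$, which lies in $\mathcal R$, so $t_v$ normalizes $G$. Therefore $t_{-\beta_zv}=(t_v\lambda_zt_v^{-1})\lambda_z^{-1}$ lies in $G$, and so does $t_w$ for $w=\beta_zv$. Then $t_{-\beta_yw}=t_w\lambda_yt_w^{-1}\lambda_y^{-1}$ is a commutator of elements of $G$, hence commutes with $\lambda_x$. By \eqref{eq:comm} this means $\beta_x\beta_yw=0$, that is, $\beta_x\beta_y\beta_zv=0$.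
\end{proof}

To combine different $b$ we need two-sided ideals, and here the normality of $K_b$ in $K$ is used. Let $\mathcal A$ be the additive span of $K$ in $\operatorname{End}(X)$, a subring with $1$. Let $J_b$ be the additive span of all $(k-1)k'$ with $k\in K_b$, $k'\in K$, and let $D=\sum_{b\in Q}J_b$. Since $\beta_{b,x}=(1+\beta_{b,x})-1$,
\begin{equation}\label{eq:inD}
\beta_{b,x}\in D\qquad(b\in Q,\ x\in X).
\end{equation}

\begin{proposition}\label{prop:D}
Each $J_b$ is a two-sided ideal of $\mathcal A$ with $J_b^3=0$. If $m=|Q/Y|$ is finite, then $D^{2m-1}=0$. If $X$ is finitely generated, then $D^n=0$ for some $n$.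
\end{proposition}

\begin{proof}
For $k\in K_b$ and $l\in K$ we have $l(k-1)=(lkl^{-1}-1)l$ with $lkl^{-1}\in K_b$. So $J_b$ is a two-sided ideal, and moving the elements of $K$ to the right shows that $J_b^3$ is spanned by products $(k_1-1)(k_2-1)(k_3-1)l$ with $k_i\in K_b$, $l\in K$. Let $S_b$ be the ring without $1$ generated by the $\beta_{b,x}$. By Lemma~\ref{lem:cube}, $S_b^3=0$, so $1+S_b$ is a group, with $(1+s)^{-1}=1-s+s^2$. It contains the generators of $K_b$, hence $k-1\in S_b$ for $k\in K_b$, and $J_b^3=0$.

Suppose that $D=J_{b_1}+\dots+J_{b_r}$. Then $D^{2r+1}$ is a sum of products of $2r+1$ of these ideals. In each product some $J_{b_i}$ occurs at least three times, and since the ideals are two-sided the product lies in $J_{b_i}^3=0$. So $D^{2r+1}=0$.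

If $|Q/Y|=m$, we may take $r\le m-1$, because $J_b$ depends only on $Yb$ and $J_1=0$ by Lemma~\ref{lem:forms}. If $X$ is generated by $j$ elements, then evaluation at the generators embeds the additive group of $\operatorname{End}(X)$ in $X^j$. So $D$ is a finitely generated commutative group, its generators lie in a sum of finitely many $J_b$, and $D$ is equal to that sum.
\end{proof}

\begin{proposition}\label{prop:chain}
Let $X$ be a normal subloop of a Moufang loop $Q$ that is a commutative group. Put $X_0=X$, and let $X_{i+1}$ be the subgroup generated by all $\beta_b(x,y)$ with $b\in Q$, $x,y\in X_i$. Then $X_i\unlhd Q$, and $X_i/X_{i+1}$ induces an abelian congruence of $Q/X_{i+1}$. Moreover $X_n=1$ for some $n$ in each of the following cases: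
\begin{enumerate}
\item[(1)] $X$ is finitely generated;
\item[(2)] $m=|Q/X|$ is finite (then $n=2m-1$ works);
\item[(3)] $X$ has no element of order $2$ and every element of $Q/X$ is a cube (then $n=1$ works).
\end{enumerate}
\end{proposition}

\begin{proof}
The formula for $\beta_b$ in Theorem~\ref{thm:structure} does not refer to $X$, so the forms of $X_i$ are the restrictions of those of $X$. The first assertion follows by applying Theorem~\ref{thm:structure} to $X_0,X_1,\dots$ in turn. Let $D$ be formed for $Y=X$. If $X_i\subseteq D^iX$, then $\beta_b(x,y)=\beta_{b,x}y\in D^{i+1}X$ for $y\in X_i$ by \eqref{eq:inD}. So $X_i\subseteq D^iX$ for all $i$, and Proposition~\ref{prop:D} settles (1) and (2).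

(3) For $u\in Q$ let $g=L_u^{-1}R_u$, an inner mapping. Composing the inverse of the first triple in \eqref{eq:triples} with the second gives a triple $(g_1,g_2,g)$ with $g_2=L_uL_uR_u$, so $g_2(1)=u^3$. Put $b=u^{-3}$. From $1=g(1)=g_1(1)g_2(1)$ we get $g_1(1)=b$. From $g(x)=g_1(x)b^{-1}$ and $g(y)=b\,g_2(y)$ we get $g_1(x)=g(x)b$ and $g_2(y)=b^{-1}g(y)$. Thus
\[
g(xy)=(g(x)b)(b^{-1}g(y))=g(x)\circ_bg(y).
\]
Since $g(X)=X$ and $X$ is commutative, $\circ_b$ is commutative on $X$. So $\beta_b$ is both symmetric and alternating, $2\beta_b=0$, and $\beta_b=0$ because $X$ has no element of order $2$. Hence $K_b=1$. If $a\in Q$ and $Xa=(Xw)^3$, then $b=w^3\in Xa$ has this form with $u=w^{-1}$. So $K_a=K_b=1$, which means $\beta_a=0$.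
\end{proof}

\begin{remark}
In a $6$-divisible Moufang loop squaring is injective and every element $x^6=(x^2)^3$ is a cube. So case (3) recovers the known fact that commutative normal subgroups of $6$-divisible Moufang loops induce abelian congruences. The loop of Theorem~\ref{thm:main} shows what the hypotheses of Proposition~\ref{prop:chain} exclude: there $X$ is not finitely generated, $Q/X$ is infinite, every element is a cube but $X$ has exponent $2$, and by Proposition~\ref{prop:lower} no $X_n$ is trivial. The isomorphism $g$ from $X$ to $(X,\circ_b)$ in case (3) is, for $u=(0,c)$, the map $f_c$ of Lemma~\ref{lem:twist}(c) with $e=0$.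
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $Q_i$ be as in the first statement. For each $i$ apply Proposition~\ref{prop:chain} to the Moufang loop $Q/Q_{i+1}$ and its normal subloop $X=Q_i/Q_{i+1}$. Case (1) applies if $X$ is finitely generated, and case (2) applies if $(Q/Q_{i+1})/X\cong Q/Q_i$ is finite. The preimages in $Q$ of the terms of the chain $X=X_0\ge X_1\ge\dots\ge1$ are normal subloops of $Q$ between $Q_i$ and $Q_{i+1}$, and each factor induces an abelian congruence of the corresponding quotient of $Q$. Joining these chains gives a congruence solvable series.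

Now let $Q$ be finite with a classical series $Q=Q_0\ge\dots\ge Q_n=1$. If all $Q_i$ are normal in $Q$, the first statement applies. In general, define $Y_0=Q$ and $Y_{i+1}=B(Y_i)$. By Proposition~\ref{prop:B}, $Y_{i+1}\unlhd Q$ and $Y_i/Y_{i+1}$ induces an abelian congruence of $Q/Y_{i+1}$. As $Q$ is finite, it remains to show that $B(Y)\ne Y$ for every $Y\unlhd Q$ with $Y\ne1$. Let $j$ be the largest index with $Y\le Q_j$; then $j<n$. The natural map $Y\to Q_j/Q_{j+1}$ is a homomorphism into a commutative group with kernel $Y\cap Q_{j+1}\ne Y$. So $Y'\ne Y$ and $X=Y/Y'$ is nonzero and finite. By \eqref{eq:inD}, $\overline B\subseteq DX$, and $D^r=0$ for some $r$ by Proposition~\ref{prop:D}. If $DX=X$, then $X=D^rX=0$, which is false. Hence $\overline B\ne X$ and $B(Y)\ne Y$.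
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:long}]
The loop $Q^{(n)}$ of Section~\ref{sec:example} is a Moufang loop of order $2^{9\cdot2^n+n}$, and $A_n\times0$ and $Q^{(n)}/(A_n\times0)\cong V_n$ are commutative groups. By Theorem~\ref{thm:positive} it is congruence solvable. By Proposition~\ref{prop:lower}, if $2^m-1\le n$, then every congruence solvable series of $Q^{(n)}$ has length at least $m+1$.
\end{proof}

\begin{remark}
The bound in the last proof is attained. For an ideal $I$ of $R_n$, formula \eqref{eq:prod} defines a loop on $(A_n/IA_n)\times V_n$, so $IA_n\times0$ is the kernel of a homomorphism and is normal in $Q^{(n)}$. Let $\mathfrak m$ be the ideal generated by $V_n$, let $Q_0=Q^{(n)}$ and $Q_i=\mathfrak m^{2^i-1}A_n\times0$ for $i\ge1$. Then $Q_0/Q_1$ is a commutative group, and for $i\ge1$ the forms $d[x,y]$ on $Q_i$ take values in $Q_{i+1}$ because $2(2^i-1)+1=2^{i+1}-1$. By Theorem~\ref{thm:structure} every factor induces an abelian congruence, and $Q_i=1$ as soon as $2^i-1>n$, since $\mathfrak m^{n+1}=0$. Three matrix indices are needed as well.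 For the loop built in the same way from $M_2(R)$, the chain of Proposition~\ref{prop:chain} has $X_1$ in the span of $e_{12}$, $e_{21}$ and the identity matrix, $X_2$ in the scalar matrices because $[e_{12},e_{21}]=e_{11}+e_{22}$, and $X_3=1$; that loop is congruence solvable.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bruck}
Bruck, \emph{A Survey of Binary Systems}, Ch.~VII.

\bibitem{DV}
Ale\v{s} Dr\'apal and Petr Vojt\v{e}chovsk\'y, \emph{Congruence solvability in finite Moufang loops of order coprime to three}, arXiv:2301.03680 (2023).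

\bibitem{Pfl}
Pflugfelder, \emph{Quasigroups and Loops}.

\end{thebibliography}
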